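\title{Polynomials in contractions on Schatten classes:\\ a negative answer to a question of Peller}

\begin{abstract}
Let $\sigma$ be the shift along the diagonals of the Schatten class $S^p$. Peller asked whether $\|P(T)\|\le\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|$ for every contraction $T$ on $S^p$ and every complex polynomial $P$. We show that this inequality fails for every $p\in(1,\infty)$ with $p\ne2$, for a completely contractive operator of finite rank and a polynomial of degree at most $18$. The operator may be taken to be a Schur multiplier, or a contraction on $\ell^p_{50}$, so that Matsaev's inequality also fails for all these $p$. For $p\in[1,\infty]$ the inequality holds exactly when $p\in\{1,2,\infty\}$. Both the polynomial and the operator are built from semigroups evaluated on the boundary of their sector of contractivity, and the lower bound comes from a second-order expansion of the norm at the constant vector.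
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Von Neumann's inequality states that $\|P(T)\|\le\sup_{|z|=1}|P(z)|$ for every contraction $T$ (a bounded linear operator of norm at most $1$) on a Hilbert space and every complex polynomial $P$. The right-hand side is the norm of $P(R)$ on $\ell^2$, where $R$ is the right shift, $R(x_0,x_1,\dots)=(0,x_0,x_1,\dots)$. Thus the shift is extremal among Hilbert space contractions, and in this form the statement makes sense for other exponents. For contractions $T$ on an $\ell^p$ space it becomes Matsaev's inequality $\|P(T)\|\le\|P(R)\|_{\ell^p\to\ell^p}$. This paper is about its analogue for Schatten classes.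

Let $K$ be a separable Hilbert space. For $1\le p<\infty$, the Schatten class $S^p(K)$ consists of the compact operators $x$ on $K$ whose singular values are $p$-summable, with $\|x\|_p=(\operatorname{tr}|x|^p)^{1/p}$; $S^\infty(K)$ is the space of compact operators with the operator norm. We write $S^p=S^p(\ell^2)$, regard its elements as matrices $[a_{ij}]_{i,j\ge0}$, and denote the matrix units by $e_{ij}$. The shift $\sigma:S^p\to S^p$ moves a matrix one step from northwest to southeast: $\sigma([a_{ij}])=[b_{ij}]$ with $b_{ij}=a_{i-1,j-1}$ for $i,j\ge1$ and $b_{ij}=0$ if $i=0$ or $j=0$. Equivalently, $\sigma(x)=RxR^*$. Let $S^p(S^p)$ be the space of matrices $[a_{ij}]_{i,j\ge0}$ with entries $a_{ij}\in S^p$ that represent an element of $S^p(\ell^2\otimes_2\ell^2)$, with the norm of that space. It contains the algebraic tensor product $S^p\otimes S^p$ as a dense subspace. The same shift of matrices, $X\mapsto(R\otimes1)X(R\otimes1)^*$, is an isometry of $S^p(S^p)$ and is the unique extension of $\sigma\otimes\mathrm{Id}_{S^p}$.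 We keep this name for it and write $P(\sigma)\otimes\mathrm{Id}_{S^p}$ for $P(\sigma\otimes\mathrm{Id}_{S^p})$. The inequality in question is
\begin{equation}\label{eq:peller}
\|P(T)\|_{S^p\to S^p}\le\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|_{S^p(S^p)\to S^p(S^p)} .
\end{equation}

\medskip\noindent\textbf{Question} (Peller; see Arhancet \cite{Arhancet}). \emph{Let $1<p<\infty$, $p\neq2$. Does \eqref{eq:peller} hold for every contraction $T$ on $S^p$ and every complex polynomial $P$?}

\subsection{Cases in which the inequality holds}\label{sec:positive}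
For every $p\in[1,\infty]$ (with $c_0$ in place of $\ell^\infty$),
\begin{equation}\label{eq:chain}
\sup_{|z|=1}|P(z)|\le\|P(R)\|_{\ell^p\to\ell^p}\le\|P(\sigma)\|_{S^p\to S^p}\le\|P(\sigma)\otimes\mathrm{Id}_{S^p}\| .
\end{equation}
For the first inequality, let $|\lambda|<1$; the bounded functional $\phi_\lambda(x)=\sum_j\lambda^jx_j$ satisfies $\phi_\lambda\circ R=\lambda\phi_\lambda$, hence $\phi_\lambda\circ P(R)=P(\lambda)\phi_\lambda$ and $|P(\lambda)|\le\|P(R)\|$. For the second, the diagonal matrices form an isometric copy of $\ell^p$ in $S^p$ on which $\sigma$ acts as $R$. For the third, restrict to the elements $x\otimes e_{00}$.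

Let $P=\sum_{r=0}^da_rz^r\ne0$. Three exponents are immediate.
\begin{itemize}
\item $p=2$. The space $S^2$ is a Hilbert space, so \eqref{eq:peller} follows from von Neumann's inequality and \eqref{eq:chain}.
\item $p=1$. The matrix $P(\sigma)e_{00}=\sum_ra_re_{rr}$ has norm $\sum_r|a_r|$, and $\|P(T)\|\le\sum_r|a_r|$ for every contraction $T$ on any Banach space.
\item $p=\infty$. Let $x_{d-r}=\overline{a_r}/|a_r|$ when $a_r\ne0$, and let all other entries of $x\in c_0$ be $0$. Then $\|x\|_\infty=1$ and the $d$-th entry of $P(R)x$ is $\sum_r|a_r|$; conclude as for $p=1$.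
\end{itemize}
For $1<p<\infty$ the inequality is known when $T$ is an isometry of $S^p$ and when $T(x)=axb$ for contractions $a,b$ on $\ell^2$. The case of an \emph{invertible} isometry $T$ shows what the factor $\mathrm{Id}_{S^p}$ is for. Given $x\in S^p$, the block diagonal matrix $X=\sum_{j<N}e_{jj}\otimes T^{-j}x$ has norm $N^{1/p}\|x\|_p$. The matrix $(P(\sigma)\otimes\mathrm{Id}_{S^p})X$ is block diagonal, and for $d\le j<N$ its $j$-th block is $\sum_ra_rT^{-(j-r)}x=T^{-j}P(T)x$. Hence $(N-d)^{1/p}\|P(T)x\|_p\le\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|\,N^{1/p}\|x\|_p$, and $N\to\infty$ gives \eqref{eq:peller}. The inequality passes to every $T$ with $T^r=b\,U^ra$ for all $r\ge0$, where $U$ is an invertible isometry and $a,b$ are contractions of $S^p$, since then $P(T)=b\,P(U)a$.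

With both endpoints, the midpoint and the isometries in hand, one would guess that the answer is yes. But an operator that is contractive for one exponent $p$ need not be contractive for any other, so there is nothing to interpolate, and nothing guarantees a dilation to an isometry.

\subsection{Results}
We call an operator $T$ on $S^p$ \emph{completely contractive} if $T\otimes\mathrm{Id}_{S^p}$ extends to a contraction of $S^p(S^p)$; restricting to elements $x\otimes e_{00}$ shows that $T$ is then a contraction. For an operator on $\ell^p_m$ the definition is the same, with $S^p(S^p)$ replaced by the space $\ell^p_m(S^p)$ of $m$-tuples with norm $(\sum_j\|x_j\|_p^p)^{1/p}$. The \emph{Schur multiplier} with symbol $(\varphi_{jl})$ is the map $[a_{jl}]\mapsto[\varphi_{jl}a_{jl}]$.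

\begin{theorem}\label{thm:main}
Let $1<p<\infty$, $p\ne2$. There are a finite rank operator $T:S^p\to S^p$ with $\|T\|\le1$, and even $\|T\otimes\mathrm{Id}_{S^p}\|_{S^p(S^p)\to S^p(S^p)}\le1$, and a polynomial $P$ of degree at most $18$ such that
\[
\|P(T)\|_{S^p\to S^p}>\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|_{S^p(S^p)\to S^p(S^p)} .
\]
\end{theorem}

So the answer to the question is negative for every exponent: the set of $p\in(1,\infty)\setminus\{2\}$ for which \eqref{eq:peller} always holds is empty. The construction gives more.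

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For every $p\in(1,\infty)\setminus\{2\}$ there are a contraction $T$ on $\ell^p_{50}$, with $T\otimes\mathrm{Id}_{S^p}$ contractive on $\ell^p_{50}(S^p)$, and a polynomial $P$ of degree at most $18$ such that
\[
\|P(T)\|_{\ell^p_{50}\to\ell^p_{50}}>\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|\ge\|P(R)\|_{\ell^p\to\ell^p}.
\]
In particular Matsaev's inequality fails for every $p\in(1,\infty)\setminus\{2\}$, even for complete contractions on $\ell^p_{50}$ and even with the larger right-hand side $\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|$.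
\item[(2)] Let $k=\frac{|p-2|}{2\sqrt{p-1}}$ and $\zeta=e^{-t(k-i)}$. For all sufficiently small $t>0$, the operator $T$ in Theorem~\ref{thm:main} may be taken to be the completely contractive Schur multiplier on $S^p$ with symbol
\[
\varphi_{jj}=1,\qquad\varphi_{jl}=\zeta\,e^{2\pi i(j-l)/50}\quad(j\ne l),\qquad 0\le j,l<50,
\]
and $0$ elsewhere.
\item[(3)] For $p\in[1,\infty]$, the inequality \eqref{eq:peller} holds for all contractions $T$ on $S^p$ and all polynomials $P$ if and only if $p\in\{1,2,\infty\}$.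
\end{enumerate}
\end{theorem}

\subsection{Plan of the proof}
Both sides of \eqref{eq:peller} will be close to $1$, and we separate them by orders of magnitude in a small parameter $t$: the right-hand side will be at most $1+O(t^{10})$ and the left-hand side will exceed $1$ by a multiple of $t^9$. Section~\ref{sec:test} gives the tool for lower bounds, a test that detects when an operator fixing the constant vector has norm greater than $1$; it singles out a complex direction $w$ in which the test is nearly tight. Section~\ref{sec:four} shows the mechanism on four points. Section~\ref{sec:sector} gives the tool for upper bounds: certain semigroups on $S^p$ are still contractive in the direction $w$. The polynomial and the operator are built in Section~\ref{sec:construction}, and the theorems are proved in Sections~\ref{sec:proof} and~\ref{sec:more}.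

From now on $p\in(1,\infty)\setminus\{2\}$ is fixed, and
\begin{equation}\label{eq:constants}
k=\frac{|p-2|}{2\sqrt{p-1}}>0,\qquad w=k-i,\qquad\rho=\frac{|p-2|}{p}\in(0,1).
\end{equation}
Since $|w|^2=1+k^2=\frac{p^2}{4(p-1)}$, we have $\rho|w|=k$, $\rho^2=\frac{k^2}{1+k^2}$ and $1-\rho^2=\frac1{1+k^2}$.

\section{A second-order test at the constant vector}\label{sec:test}

Let $m\ge3$ and $\theta=2\pi/m$. We view $\ell^p_m$ as the space of functions on $\mathbb Z/m$ with $\|x\|^p=\mathbb E|x|^p$, where $\mathbb Ex=\frac1m\sum_jx_j$; the normalization does not change operator norms. Let $\mathbf 1$ be the constant function and $\chi_\pm(j)=e^{\pm ij\theta}$. Because $m\ge3$, we have $\mathbb E\chi_\pm=\mathbb E\chi_\pm^2=0$, and $\overline{\chi_\pm}=\chi_\mp$. Hence for $v=a\chi_++b\chi_-$,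
\begin{equation}\label{eq:means}
\mathbb Ev=0,\qquad\mathbb E|v|^2=|a|^2+|b|^2,\qquad\mathbb Ev^2=2ab .
\end{equation}
Consider a linear operator $Q$ on $\ell^p_m$ with
\begin{equation}\label{eq:Q}
Q\mathbf 1=\mathbf 1,\qquad Q\chi_\pm=\beta_\pm\chi_\pm,\qquad|\beta_\pm|<1 .
\end{equation}
On the span of these three vectors $Q$ is contractive for the $\ell^2$ norm. For $p\neq2$ contractivity imposes a further condition, which is visible near $\mathbf 1$.

\begin{example}\label{ex:p4}
Let $p=4$, so that $\rho=\frac12$. Squaring $|1+\eta v|^2=1+2\eta\operatorname{Re}v+\eta^2|v|^2$ and using $4(\operatorname{Re}v)^2=2|v|^2+2\operatorname{Re}v^2$ and \eqref{eq:means}, we get for real $\eta\to0$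
\[
\|\mathbf 1+\eta v\|^4=1+4\eta^2\big(|a|^2+|b|^2+\operatorname{Re}(ab)\big)+O(\eta^3).
\]
The operator $Q$ replaces $(a,b)$ by $(a\beta_+,b\beta_-)$. If it is a contraction, then with $l_\pm=1-|\beta_\pm|^2$ we must have $\operatorname{Re}\big(ab(\beta_+\beta_--1)\big)\le|a|^2l_++|b|^2l_-$ for all $a,b$. Choosing the phase of $ab$ optimally and $|a|^2l_+=|b|^2l_-$, we obtain the necessary condition $\frac12|1-\beta_+\beta_-|\le\sqrt{l_+l_-}$. For instance $\beta_+=\beta_-=i\beta$ with $0<\beta<1$ violates it as soon as $1+\beta^2>2(1-\beta^2)$, that is, $\beta^2>\frac13$.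
\end{example}

For general $p$ the factor $\frac12$ becomes $\rho$. We need a quantitative version. For $\beta_+,\beta_-\in\mathbb C$ put
\[
\Delta(\beta_+,\beta_-)=\rho^2|1-\beta_+\beta_-|^2-(1-|\beta_+|^2)(1-|\beta_-|^2).
\]

\begin{lemma}[the test]\label{lem:test}
There is a constant $c_p>0$, depending only on $p$, with the following property. Let $Q$ satisfy \eqref{eq:Q}, let $l_\pm=1-|\beta_\pm|^2$ and
\[
\Gamma=\frac{2p\sqrt{l_+l_-}}{l_++l_-}\cdot\frac{\Delta(\beta_+,\beta_-)}{\rho|1-\beta_+\beta_-|+\sqrt{l_+l_-}} .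
\]
If $\Delta(\beta_+,\beta_-)>0$, then $\|Q\|_{\ell^p_m\to\ell^p_m}^p\ge1+c_p\Gamma^3>1$.
\end{lemma}

\begin{proof}
For $|z|\le\frac12$ write $|1+z|^p=(1+u)^{p/2}$ with $u=2\operatorname{Re}z+|z|^2$. Then $1+u\in[\frac14,\frac94]$ and $|u|\le\frac52|z|$, so Taylor's theorem gives $(1+u)^{p/2}=1+\frac p2u+\frac{p(p-2)}8u^2+O(|z|^3)$. Since $u^2=4(\operatorname{Re}z)^2+O(|z|^3)=2|z|^2+2\operatorname{Re}z^2+O(|z|^3)$, there is $C_p>0$ with
\begin{equation}\label{eq:taylor}
\Big||1+z|^p-1-p\operatorname{Re}z-\tfrac p4\big(p|z|^2+(p-2)\operatorname{Re}z^2\big)\Big|\le C_p|z|^3\qquad(|z|\le\tfrac12).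
\end{equation}
So the second-order term of $\|\mathbf 1+\eta v\|^p$ is $\frac p4\eta^2\Phi(v)$, where $\Phi(v)=p\,\mathbb E|v|^2+(p-2)\operatorname{Re}\mathbb Ev^2$.

As in Example~\ref{ex:p4}, take $v=a\chi_++b\chi_-$ with $|a|^2=\frac{l_-}{l_++l_-}$, $|b|^2=\frac{l_+}{l_++l_-}$, and phases such that $(p-2)ab(\beta_+\beta_--1)$ is real and nonnegative. By \eqref{eq:means} for $v$ and for $Qv=a\beta_+\chi_++b\beta_-\chi_-$, and by $|p-2|=p\rho$,
\begin{align*}
\Phi(Qv)-\Phi(v)&=-p\big(|a|^2l_++|b|^2l_-\big)+2p\rho\,|ab|\,|1-\beta_+\beta_-|\\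
&=\frac{2p\sqrt{l_+l_-}}{l_++l_-}\Big(\rho|1-\beta_+\beta_-|-\sqrt{l_+l_-}\Big)=\Gamma .
\end{align*}
The second line also shows that $\Gamma\le2p$. Moreover $\|v\|_\infty$ and $\|Qv\|_\infty$ are at most $|a|+|b|\le\sqrt2$. Let $0<\eta\le\frac14$ and $f=\mathbf 1+\eta v$, so that $Qf=\mathbf 1+\eta Qv$ and $\frac12\le|f|\le\frac32$. The first-order terms in \eqref{eq:taylor} have mean zero, so
\[
\|Qf\|^p-\|f\|^p\ge\tfrac p4\Gamma\eta^2-2\cdot2^{3/2}C_p\eta^3 .
\]
Take $\eta=\kappa\Gamma$ with $\kappa=\min\{\frac1{8p},\frac{p}{2^{11/2}C_p}\}$. Then $\eta\le\frac14$, the right-hand side is at least $\frac p8\kappa^2\Gamma^3$, and dividing by $\|f\|^p\le(\frac32)^p$ gives the claim with $c_p=\frac p8\kappa^2(\frac23)^p$.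
\end{proof}

\begin{remark}\label{rem:real}
The test will be applied to $Q=P(T)$, where $T$ is a contraction with $T\mathbf 1=\mathbf 1$, $T\chi_\pm=\lambda_\pm\chi_\pm$, and $P(1)=1$. In the coordinates $(a,\bar b)$, the form $\Phi$ is a positive definite Hermitian form on $\mathbb C^2$ (because $|p-2|<p$), and $P(T)$ acts as $\operatorname{diag}(P(\lambda_+),\overline{P(\lambda_-)})$. By \eqref{eq:taylor} with $\eta\to0$, the matrix $D=\operatorname{diag}(\lambda_+,\overline{\lambda_-})$ is a contraction for $\Phi$. If $P$ has real coefficients, then $P(T)$ acts as $P(D)$, and von Neumann's inequality gives $\Phi(P(T)v)\le\sup_{|z|=1}|P(z)|^2\,\Phi(v)$: a real polynomial bounded by $1$ on the circle always passes the test. This is why our polynomials have non-real coefficients.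
\end{remark}

Our multipliers $\beta_\pm$ will be close to exponentials, and in logarithmic coordinates $\Delta$ has a closed form. For $G\in\mathbb C$ define the \emph{margin}
\[
M(G)=\sinh^2(\operatorname{Re}G)-k^2\sin^2(\operatorname{Im}G).
\]

\begin{lemma}\label{lem:log}
Let $B_\pm=e^{\pm i\varphi}e^{-(G\pm H)}$ with $\varphi\in\mathbb R$ and $G,H\in\mathbb C$, and let $g=\operatorname{Re}G$, $h=\operatorname{Re}H$. Then
\[
\Delta(B_+,B_-)=\frac{4e^{-2g}}{1+k^2}\big[(1+k^2)\sinh^2h-M(G)\big].
\]
\end{lemma}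

\begin{proof}
Let $\gamma=\operatorname{Im}G$. We have $|B_\pm|=e^{-(g\pm h)}$ and $B_+B_-=e^{-2G}$. Therefore
\begin{gather*}
(1-|B_+|^2)(1-|B_-|^2)=e^{-2g}(2\cosh2g-2\cosh2h)=4e^{-2g}(\sinh^2g-\sinh^2h),\\
|1-B_+B_-|^2=4e^{-2g}|\sinh G|^2=4e^{-2g}(\sinh^2g+\sin^2\gamma).
\end{gather*}
So $\Delta=4e^{-2g}[\sinh^2h-(1-\rho^2)\sinh^2g+\rho^2\sin^2\gamma]$; insert the values of $\rho^2$ and $1-\rho^2$.
\end{proof}

Thus $G$ is the common damping of the two modes, $h$ is the asymmetry between them, and the test detects non-contractivity when the asymmetry beats the margin. For $G=\tau(a+ib)$ with $a>0$ and $\tau\to0^+$ we have $M(G)=\tau^2(a^2-k^2b^2)+O(\tau^4)$. Inside the sector $k|b|<a$ the margin is positive of order $\tau^2$; outside the closed sector it is negative. The number $w=k-i$ spans a boundary ray. There the margin is nonnegative, since $\sinh k\tau\ge k\tau\ge k|\sin\tau|$, but much smaller: from $\sinh^2u=u^2+\frac13u^4+O(u^6)$ and $\sin^2u=u^2-\frac13u^4+O(u^6)$,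
\begin{equation}\label{eq:ray}
M(\tau w)=\sinh^2k\tau-k^2\sin^2\tau=\tfrac13k^2(1+k^2)\tau^4+O(\tau^6).
\end{equation}
On the ray, an asymmetry $h$ of order $\tau^2$ can beat the margin.

\section{The mechanism on four points}\label{sec:four}

Two objects have their damping on the ray $\mathbb R_+w$. The first is an operator. For $t>0$ let $\zeta=e^{-tw}$ and define $T_t$ on $\ell^p_m$ by
\begin{equation}\label{eq:Tcomm}
(T_tx)_j=\mathbb Ex+\zeta\,(x_{j+1}-\mathbb Ex),\qquad j\in\mathbb Z/m .
\end{equation}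
Then $T_t\mathbf 1=\mathbf 1$ and $T_t\chi_\pm=\zeta e^{\pm i\theta}\chi_\pm$, so here $G=tw$ and $H=0$. The second is a function. Let
\[
\psi(z)=1-\frac{z+z^{-1}}2=-\frac{(1-z)^2}{2z},\qquad F(z)=z^ne^{-\varepsilon w\psi(z)},
\]
with an integer $n\ge0$ and $\varepsilon>0$. On the circle $\psi(e^{\pm i\theta})=1-\cos\theta$ is real and even in $\theta$, and $F(1)=1$. Sections~\ref{sec:sector} and~\ref{sec:construction} prove that $T_t$ is a contraction, and that $F(\mathcal U)$ is a contraction on $S^p(K)$ for every unitary conjugation $\mathcal U$; the latter will bound the right-hand side of \eqref{eq:peller}. The point is that $F(T_t)$ evaluates $\psi$ slightly off the circle, at $\zeta e^{\pm i\theta}$, where it is no longer even in $\theta$.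

Take $m=4$, so $e^{\pm i\theta}=\pm i$. Then $\psi(\pm i\zeta)=1\pm\frac i2(\zeta^{-1}-\zeta)=1\pm i\sinh(tw)$, and the multipliers of $F(T_t)$ on $\chi_\pm$ are
\[
F(\pm i\zeta)=(\pm i)^ne^{-(G\pm H)},\qquad G=(nt+\varepsilon)w,\qquad H=i\varepsilon w\sinh(tw).
\]
The damping lies exactly on the ray. Let $\varepsilon$ be a fixed multiple of $t\to0^+$. Since $iw^2=2k+i(k^2-1)$, the asymmetry is $h=2k\varepsilon t+O(t^4)$; it is nonzero because $p\neq2$. By \eqref{eq:ray} the bracket in Lemma~\ref{lem:log} is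
\[
\tfrac13k^2(1+k^2)\big[12\,\varepsilon^2t^2-(nt+\varepsilon)^4\big]+O(t^6).
\]
For $n=0$ and $\varepsilon=t$ the inner bracket is $11t^4>0$, and $|F(\pm i\zeta)|=e^{-kt+O(t^2)}<1$, so Lemma~\ref{lem:test} gives $\|F(T_t)\|>1$. This is the whole mechanism, but not yet a counterexample: for $n=0$ the expansion of $F$ contains negative powers of $z$. The factor $z^n$ clears the negative powers in the first $n+1$ terms of the exponential series, at the price of the extra damping $nt$. On four points this price is too high: $(nt+\varepsilon)^4\ge16n^2\varepsilon^2t^2>12\varepsilon^2t^2$ for $n\ge1$.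

The remedy is a small angle $\theta$. In general $\varepsilon$ enters $G$ with the factor $1-\cos\theta$ and $H$ with the factor $\sin\theta$, and the ratio $\sin\theta/(1-\cos\theta)=\cot(\theta/2)$ is large when $m$ is large. When $\cos\theta\neq0$, however, $G$ leaves the ray by a term of order $t^3$, which changes the margin at the critical order $t^4$ and has to be computed. The orders of magnitude determine $n$. We expect $\Delta\sim t^4$ and $l_\pm\sim t$, so $\Gamma\sim t^3$ and a gain $\Gamma^3\sim t^9$, while truncating $F$ to a polynomial costs $O(t^{n+1})$. This leads to $n=9$, and then $m=50$ makes $\theta$ small enough.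

\section{Contractive semigroups on the boundary ray}\label{sec:sector}

We show that $e^{-\tau wL}$ is a contraction on $S^p(K)$ for generators $L$ built from unitary conjugations. Since $w$ is on the boundary of the sector, no loss in the estimate is allowed. The norm of $e^{-\tau wL}x$ is controlled by pairing $wLx$ with the norming functional of $x$, and this pairing reduces to a two-point inequality, first for numbers and then for operators.

For $z\in\mathbb C$ put $Jz=|z|^{p-2}\bar z$, $J0=0$. For $x\in S^p(K)$ with polar decomposition $x=u|x|$ put $Jx=|x|^{p-1}u^*\in S^{p'}(K)$, where $\frac1p+\frac1{p'}=1$. Then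
\[
\operatorname{tr}(xJx)=\|x\|_p^p,\qquad\|Jx\|_{p'}=\|x\|_p^{p-1},\qquad J(UxU^*)=U(Jx)U^*\ \text{ for unitary }U .
\]
We use H\"older's inequality $|\operatorname{tr}(xy)|\le\|x\|_p\|y\|_{p'}$ and the bound $\|axb\|_p\le\|a\|\,\|x\|_p\|b\|$ for bounded $a,b$.

\begin{lemma}\label{lem:scalar}
For all $a,b\in\mathbb C$, $\ \operatorname{Re}\big[w(a-b)(Ja-Jb)\big]\ge0$.
\end{lemma}

\begin{proof}
If $a=0$ or $b=0$, then $(a-b)(Ja-Jb)$ is $|b|^p$ or $|a|^p$, and $\operatorname{Re}w>0$. Otherwise let $r=|a|$, $s=|b|$, and let $\varphi$ be the argument of $a\bar b$. Then $aJb=rs^{p-1}e^{i\varphi}$ and $bJa=sr^{p-1}e^{-i\varphi}$, so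
\[
D:=(a-b)(Ja-Jb)=r^p+s^p-(rs^{p-1}+sr^{p-1})\cos\varphi-i(rs^{p-1}-sr^{p-1})\sin\varphi ,
\]
and $\operatorname{Re}(wD)=k\operatorname{Re}D+\operatorname{Im}D$. Since $A\cos\varphi+B\sin\varphi\le\sqrt{A^2+B^2}$ for real $A,B$, it suffices to prove
\[
k^2\big[(r^p+s^p)^2-(rs^{p-1}+sr^{p-1})^2\big]\ge(rs^{p-1}-sr^{p-1})^2 .
\]
The bracket is a difference of squares, equal to $(r-s)(r^{p-1}-s^{p-1})\cdot(r+s)(r^{p-1}+s^{p-1})=(r^2-s^2)(r^{2p-2}-s^{2p-2})$. Both sides are symmetric in $r,s$ and homogeneous of degree $2p$, so we may take $r=e^y$, $s=e^{-y}$ with $y\ge0$. For $y=0$ both sides vanish. For $y>0$ the inequality reads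
\[
k^2\sinh(2y)\sinh(2(p-1)y)\ge\sinh^2((p-2)y).
\]
Let $X\le Y$ be the numbers $2y$ and $2(p-1)y$ in increasing order and $d=\frac12(Y-X)=|p-2|y>0$. Then $k^2=d^2/(XY)$, and the claim becomes
\[
\frac{\sinh^2d}{d^2}\le\frac{\sinh X}X\cdot\frac{\sinh Y}Y .
\]
The power series $\frac{\sinh u}u=\sum_j\frac{u^{2j}}{(2j+1)!}$ shows that this function is increasing on $(0,\infty)$, at least $1$, and at most $\cosh u$. As $2d=Y-X\le Y$,
\[
\frac{\sinh^2d}{d^2}\le\frac{\sinh d\cosh d}d=\frac{\sinh2d}{2d}\le\frac{\sinh Y}Y\le\frac{\sinh X}X\cdot\frac{\sinh Y}Y .\qedhere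
\]
\end{proof}

Two operators $x,y$ cannot in general be diagonalized together. Instead we expand each in its own singular value decomposition; the overlaps of the singular vectors produce weights whose row and column sums are at most $1$, and the trace dominates a weighted sum of scalar expressions.

\begin{lemma}\label{lem:operator}
For all $x,y\in S^p(K)$, $\ \operatorname{Re}\big[w\operatorname{tr}\big((x-y)(Jx-Jy)\big)\big]\ge0$.
\end{lemma}

\begin{proof}
Inner products are linear in the second variable, and $|u\rangle\langle v|$ is the operator $\xi\mapsto\langle v,\xi\rangle u$. Write $x=\sum_ir_i|u_i\rangle\langle u_i'|$ and $y=\sum_js_j|v_j\rangle\langle v_j'|$ with $r_i,s_j>0$ and orthonormal families $(u_i),(u_i'),(v_j),(v_j')$. Then $Jx=\sum_ir_i^{p-1}|u_i'\rangle\langle u_i|$ and $Jy=\sum_js_j^{p-1}|v_j'\rangle\langle v_j|$. The series for $x,y$ converge in $S^p(K)$, those for $Jx,Jy$ in $S^{p'}(K)$. Put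
\[
c_{ij}=\langle u_i',v_j'\rangle\langle v_j,u_i\rangle,\qquad\mu_{ij}=\tfrac12\big(|\langle u_i',v_j'\rangle|^2+|\langle v_j,u_i\rangle|^2\big).
\]
Then $|c_{ij}|\le\mu_{ij}$, and Bessel's inequality gives $\sum_j\mu_{ij}\le1$ and $\sum_i\mu_{ij}\le1$. Consequently
\begin{equation}\label{eq:bessel}
\sum_{i,j}\mu_{ij}(r_i^p+s_j^p)\le\|x\|_p^p+\|y\|_p^p .
\end{equation}
We claim that
\begin{equation}\label{eq:traces}
\operatorname{tr}(xJy)=\sum_{i,j}c_{ij}\,r_is_j^{p-1},\qquad\operatorname{tr}(yJx)=\sum_{i,j}\overline{c_{ij}}\,s_jr_i^{p-1}.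
\end{equation}
For finite sums this follows from $\operatorname{tr}(|u\rangle\langle u'|\,|v'\rangle\langle v|)=\langle u',v'\rangle\langle v,u\rangle$. The traces of the truncations converge by H\"older's inequality, and the double series converge absolutely by \eqref{eq:bessel}, because $rs^{p-1}\le\max(r,s)^p\le r^p+s^p$. This proves \eqref{eq:traces}.

Now $\operatorname{tr}((x-y)(Jx-Jy))=\|x\|_p^p+\|y\|_p^p-\operatorname{tr}(xJy)-\operatorname{tr}(yJx)$. Since $\operatorname{Re}w>0$, \eqref{eq:bessel} and \eqref{eq:traces} give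
\[
\operatorname{Re}\big[w\operatorname{tr}\big((x-y)(Jx-Jy)\big)\big]\ge\sum_{i,j}\operatorname{Re}\Big(w\big[\mu_{ij}(r_i^p+s_j^p)-c_{ij}r_is_j^{p-1}-\overline{c_{ij}}s_jr_i^{p-1}\big]\Big).
\]
A term with $\mu_{ij}=0$ vanishes. Otherwise write $c_{ij}=\mu_{ij}z$ with $|z|\le1$. The term is a real-affine function of $z$, so on the closed unit disc it is smallest at a boundary point $z=e^{i\varphi}$. There it equals $\mu_{ij}\operatorname{Re}[w(a-b)(Ja-Jb)]$ with $a=r_ie^{i\varphi}$ and $b=s_j$, which is nonnegative by Lemma~\ref{lem:scalar}.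
\end{proof}

For a unitary $U$ on $K$ let $\operatorname{Ad}(U)x=UxU^*$, an invertible isometry of $S^p(K)$. The symmetrization in $\psi$ is what produces the expression of Lemma~\ref{lem:operator}.

\begin{lemma}\label{lem:semigroup}
Let $U$ be a unitary on $K$ and $\mathcal U=\operatorname{Ad}(U)$. Let $L$ be a finite linear combination, with nonnegative coefficients, of the operators $\psi(\mathcal U^l)=I-\frac12(\mathcal U^l+\mathcal U^{-l})$, $l\in\mathbb Z$. Then $\|e^{-\tau wL}\|_{S^p(K)\to S^p(K)}\le1$ for all $\tau\ge0$.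
\end{lemma}

\begin{proof}
Let $x\in S^p(K)$ and $y=\mathcal U^lx$. Then $\|y\|_p=\|x\|_p$, $Jy=\mathcal U^l(Jx)$, and by cyclicity of the trace $\operatorname{tr}((\mathcal U^{-l}x)Jx)=\operatorname{tr}(x\,\mathcal U^l(Jx))=\operatorname{tr}(xJy)$. Therefore
\[
\operatorname{tr}\big((\psi(\mathcal U^l)x)Jx\big)=\tfrac12\big(\|x\|_p^p+\|y\|_p^p-\operatorname{tr}(yJx)-\operatorname{tr}(xJy)\big)=\tfrac12\operatorname{tr}\big((x-y)(Jx-Jy)\big),
\]
and Lemma~\ref{lem:operator} gives $\operatorname{Re}\operatorname{tr}((wLx)Jx)\ge0$ for all $x$. For $\lambda\geq0$, H\"older's inequality yields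
\[
\|(I+\lambda wL)x\|_p\,\|x\|_p^{p-1}\ge\operatorname{Re}\operatorname{tr}\big(((I+\lambda wL)x)Jx\big)\ge\|x\|_p^p .
\]
If $\lambda\|wL\|<1$, the operator $I+\lambda wL$ is invertible, so $\|(I+\lambda wL)^{-1}\|\le1$. For large $N$ let $A_N=(I+\frac\tau NwL)^{-1}$ and $B_N=e^{-\tau wL/N}$. The Neumann series and the exponential series agree to first order, so $\|A_N-B_N\|=O(N^{-2})$. Also $\|A_N\|\le1$ and $\|B_N\|\le e^{\tau\|wL\|/N}$. Telescoping gives $\|A_N^N-B_N^N\|\le N\|A_N-B_N\|e^{\tau\|wL\|}\to0$. Hence $e^{-\tau wL}=B_N^N=\lim_NA_N^N$ is a contraction.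
\end{proof}

\section{The polynomial and the contraction}\label{sec:construction}

From now on
\[
n=9,\qquad m=50,\qquad\theta=\frac{2\pi}{50},\qquad\alpha=1-\cos\theta .
\]
The only property of $m$ that we need, besides $m\geq3$, is
\begin{equation}\label{eq:alpha}
0<\alpha\le\frac{\theta^2}2=\frac{2\pi^2}{2500}<\frac1{125}<\frac1{108}=\frac3{4n^2}.
\end{equation}

\subsection{The polynomial and the upper bound}
Truncate the exponential series of $F$: for $\varepsilon>0$ let
\[
P_\varepsilon(z)=\sum_{j=0}^n\frac{(-\varepsilon w)^j}{j!}z^n\psi(z)^j=\sum_{j=0}^n\frac{(\varepsilon w/2)^j}{j!}z^{n-j}(1-z)^{2j}.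
\]
This is a polynomial of degree at most $2n=18$, and $P_\varepsilon(1)=1$. The tail is controlled by
\begin{equation}\label{eq:tail}
\sum_{j>n}\frac{y^j}{j!}\le y^{n+1}\sum_{j\ge2}\frac1{j!}\le y^{n+1}\qquad(0\le y\le1).
\end{equation}
The isometry $\sigma\otimes\mathrm{Id}_{S^p}$ is not invertible, so $\psi$ cannot be applied to it; we pass to the bilateral shift.

\begin{lemma}\label{lem:upper}
If $2\varepsilon|w|\le1$, then $\|P_\varepsilon(\sigma)\otimes\mathrm{Id}_{S^p}\|\le1+(2\varepsilon|w|)^{n+1}$.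
\end{lemma}

\begin{proof}
Let $U$ be the bilateral shift on $\ell^2(\mathbb Z)$ and $\jmath:\ell^2(\mathbb N)\to\ell^2(\mathbb Z)$ the inclusion, so that $U\jmath=\jmath R$. Let $\mathcal U=\operatorname{Ad}(U\otimes1)$ on $S^p(\ell^2(\mathbb Z)\otimes_2\ell^2)$. The map $\iota(X)=(\jmath\otimes1)X(\jmath\otimes1)^*$ is an isometry from $S^p(S^p)$ into this space, and $\mathcal U\iota=\iota\,(\sigma\otimes\mathrm{Id}_{S^p})$. Hence $P_\varepsilon(\mathcal U)\iota=\iota\,(P_\varepsilon(\sigma)\otimes\mathrm{Id}_{S^p})$ and $\|P_\varepsilon(\sigma)\otimes\mathrm{Id}_{S^p}\|\le\|P_\varepsilon(\mathcal U)\|$. Now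
\[
P_\varepsilon(\mathcal U)=\mathcal U^n\Big[e^{-\varepsilon w\psi(\mathcal U)}-\sum_{j>n}\frac{(-\varepsilon w\psi(\mathcal U))^j}{j!}\Big],
\]
where $\mathcal U^n$ is an isometry, $\|e^{-\varepsilon w\psi(\mathcal U)}\|\le1$ by Lemma~\ref{lem:semigroup}, and $\|\psi(\mathcal U)\|\le2$. Apply \eqref{eq:tail} with $y=2\varepsilon|w|$.
\end{proof}

\subsection{The contraction}
We realize \eqref{eq:Tcomm} as the diagonal part of an operator on $S^p_m=S^p(\mathbb C^m)$ to which Lemma~\ref{lem:semigroup} applies. Let $\Pi=\sum_{j\in\mathbb Z/m}e_{j,j+1}$ be the cyclic permutation matrix, so that $\Pi\operatorname{diag}(x_j)\Pi^*=\operatorname{diag}(x_{j+1})$. Let $\mathcal V=\operatorname{Ad}(\Pi)$ and $E=\frac1m\sum_{l=0}^{m-1}\mathcal V^l$. Since $\mathcal V^m=I$, we have $\mathcal VE=E\mathcal V=E$, $E^2=E$, and $E=\frac1m\sum_l\mathcal V^{-l}$, whence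
\begin{equation}\label{eq:IE}
I-E=\frac1m\sum_{l=0}^{m-1}\psi(\mathcal V^l).
\end{equation}
As $I-E$ is idempotent, $e^{-tw(I-E)}=E+\zeta(I-E)$ with $\zeta=e^{-tw}$. Define, on $S^p_m$,
\[
T_t=\mathcal Ve^{-tw(I-E)}=E+\zeta\,\mathcal V(I-E)\qquad(t>0).
\]
The diagonal matrices, identified with $\ell^p_m$, are invariant under $\mathcal V$; on them $Ex=(\mathbb Ex)\mathbf 1$, so $T_t$ restricts to the operator \eqref{eq:Tcomm}. Let $q$ be the projection of $\ell^2$ onto the first $m$ coordinates, identify $S^p_m$ with $qS^pq$, and put $\widetilde T_t(x)=T_t(qxq)$ for $x\in S^p$.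

\begin{lemma}\label{lem:T}
The operator $T_t\otimes\mathrm{Id}_{S^p}$ is a contraction on $S^p(\mathbb C^m\otimes\ell^2)$. The operator $\widetilde T_t$ has finite rank and is completely contractive, and $\|P(\widetilde T_t)\|\ge\|P(T_t)\|_{S^p_m\to S^p_m}\ge\|P(T_t)\|_{\ell^p_m\to\ell^p_m}$ for every polynomial $P$.
\end{lemma}

\begin{proof}
Let $\mathcal V_1=\mathcal V\otimes\mathrm{Id}_{S^p}=\operatorname{Ad}(\Pi\otimes1)$. Then $\mathcal V_1^m=I$, and the identities above hold with $\mathcal V_1$ and $E\otimes\mathrm{Id}_{S^p}$ in place of $\mathcal V$ and $E$. So $T_t\otimes\mathrm{Id}_{S^p}=\mathcal V_1e^{-twL}$ with $L=\frac1m\sum_l\psi(\mathcal V_1^l)$, which is a contraction by Lemma~\ref{lem:semigroup}. The operator $\widetilde T_t\otimes\mathrm{Id}_{S^p}$ is the composition of this contraction with the contraction $X\mapsto(q\otimes1)X(q\otimes1)$. The range of $\widetilde T_t$ lies in $S^p_m$. Finally $\ell^p_m\subset S^p_m\subset S^p$ are invariant subspaces, and $\widetilde T_t=T_t$ on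 $S^p_m$.
\end{proof}

\begin{remark}
The direction $w$ in Lemma~\ref{lem:semigroup} is extremal. If $w'=a+ib$ with $0<a<k|b|$, then $e^{-\tau w'(I-E)}$ fixes $\mathbf 1$ and multiplies $\chi_\pm$ by $e^{-\tau w'}$; since $M(\tau w')<0$ for small $\tau$, Lemmas~\ref{lem:log} and~\ref{lem:test} show that it is not a contraction.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We couple the two parameters by
\[
\varepsilon=\frac{nt}{\alpha},\qquad t\to0^+,
\]
so that the operator and the function contribute equally to the damping. All constants in $O(\cdot)$ depend only on $p$. On $\ell^p_m$,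
\[
P_\varepsilon(T_t)\mathbf 1=\mathbf 1,\qquad P_\varepsilon(T_t)\chi_\pm=\beta_\pm\chi_\pm,\qquad\beta_\pm=P_\varepsilon(\zeta e^{\pm i\theta}).
\]

\begin{lemma}\label{lem:asym}
Let $l_\pm=1-|\beta_\pm|^2$ and $\delta=4k^2\big(\frac{4n^2}\alpha-\frac{16n^4}3\big)$. Then $\delta>0$ and, as $t\to0^+$,
\[
\Delta(\beta_+,\beta_-)=\delta t^4+O(t^5),\qquad l_\pm=4nkt+O(t^2),\qquad\rho|1-\beta_+\beta_-|=4nkt+O(t^2).
\]
\end{lemma}

\begin{proof}
The inequality $\delta>0$ is equivalent to $k>0$ and $\alpha<\frac3{4n^2}$, which is \eqref{eq:alpha}.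

\emph{Replacing $P_\varepsilon$ by $F$.} Let $z_\pm=\zeta e^{\pm i\theta}=e^{\pm i\theta-tw}$ and $B_\pm=F(z_\pm)$. We have $|z_\pm|=e^{-kt}\le1$, and $|\psi(z_\pm)|\le1+\frac12(|z_\pm|+|z_\pm|^{-1})=1+\cosh kt\le3$ for $kt\le1$. By \eqref{eq:tail}, $|\beta_\pm-B_\pm|\le(3\varepsilon|w|)^{n+1}=O(t^{10})$ for small $t$. The quantities in the lemma are Lipschitz functions of $(\beta_+,\beta_-)$ on bounded sets, so it suffices to prove the three relations for $B_\pm$.

\emph{Logarithmic form.} The addition formula for $\cosh$ gives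
\[
\psi(z_\pm)=1-\cosh(\pm i\theta-tw)=1-\cos\theta\cosh(tw)\pm i\sin\theta\sinh(tw),
\]
so $B_\pm=e^{\pm in\theta}e^{-(G\pm H)}$ with
\[
G=ntw+\varepsilon w\big(1-\cos\theta\cosh(tw)\big),\qquad H=i\varepsilon w\sin\theta\sinh(tw).
\]
Let $\tau=nt+\varepsilon\alpha=2nt$ and $\xi=\frac12\varepsilon t^2\cos\theta$. Expanding $\cosh$ and $\sinh$, we find $G=\tau w-\xi w^3+O(t^5)$ and $H=i\varepsilon tw^2\sin\theta+O(t^4)$. With $iw^2=2k+i(k^2-1)$ and $w^3=k^3-3k+i(1-3k^2)$, the numbers $g=\operatorname{Re}G$, $\gamma=\operatorname{Im}G$, $h=\operatorname{Re}H$ satisfy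
\[
g=k\tau-\xi(k^3-3k)+O(t^5),\qquad\gamma=-\tau-\xi(1-3k^2)+O(t^5),\qquad h=2k\varepsilon t\sin\theta+O(t^4),
\]
where $\tau=O(t)$, $\xi=O(t^3)$, $h=O(t^2)$.

\emph{The second and third relations.} We have $1-|B_\pm|^2=1-e^{-2(g\pm h)}=2k\tau+O(t^2)$ and $1-B_+B_-=1-e^{-2G}=2\tau w+O(t^2)$; use $\tau=2nt$ and $\rho|w|=k$.

\emph{The margin.} Squaring, $g^2=k^2\tau^2-2k^2\tau\xi(k^2-3)+O(t^6)$ and $\gamma^2=\tau^2+2\tau\xi(1-3k^2)+O(t^6)$. The terms of order $t^2$ cancel in $g^2-k^2\gamma^2$, and
\[
g^2-k^2\gamma^2=-2k^2\tau\xi\big[(k^2-3)+(1-3k^2)\big]+O(t^6)=4k^2(1+k^2)\tau\xi+O(t^6).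
\]
Also $g^4+k^2\gamma^4=k^2(1+k^2)\tau^4+O(t^6)$. By the expansions of $\sinh^2$ and $\sin^2$ used for \eqref{eq:ray},
\[
M(G)=g^2-k^2\gamma^2+\tfrac13(g^4+k^2\gamma^4)+O(t^6)=k^2(1+k^2)\big[4\tau\xi+\tfrac13\tau^4\big]+O(t^6).
\]

\emph{The first relation.} Since $\sinh^2h=4k^2\varepsilon^2t^2\sin^2\theta+O(t^6)$, the bracket in Lemma~\ref{lem:log} is
\begin{equation}\label{eq:three}
k^2(1+k^2)\big[4\varepsilon^2t^2\sin^2\theta-2\tau\varepsilon t^2\cos\theta-\tfrac13\tau^4\big]+O(t^6).
\end{equation}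
The three terms are the gain from the asymmetry, the cost of leaving the ray, and the margin on the ray. Insert $\varepsilon=nt/\alpha$, $\tau=2nt$, $\sin^2\theta=\alpha(2-\alpha)$ and $\cos\theta=1-\alpha$. The inner bracket becomes
\[
t^4\Big[\frac{4n^2(2-\alpha)}\alpha-\frac{4n^2(1-\alpha)}\alpha-\frac{16n^4}3\Big]=t^4\Big[\frac{4n^2}\alpha-\frac{16n^4}3\Big].
\]
Since $e^{-2g}=1+O(t)$, Lemma~\ref{lem:log} gives $\Delta(B_+,B_-)=\delta t^4+O(t^5)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]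
By Lemma~\ref{lem:asym} and $k>0$, for small $t$ we have $l_\pm>0$ and $\Delta(\beta_+,\beta_-)>0$, so Lemma~\ref{lem:test} applies to $Q=P_\varepsilon(T_t)$ on $\ell^p_m$. From $l_\pm=4nkt(1+O(t))$ we get $\frac{2\sqrt{l_+l_-}}{l_++l_-}=1+O(t)$ and $\rho|1-\beta_+\beta_-|+\sqrt{l_+l_-}=8nkt(1+O(t))$. Hence $\Gamma=\frac{p\delta}{8nk}t^3(1+O(t))$, and there is $c=c(p)>0$ such that for all small $t$
\begin{equation}\label{eq:lower}
\|P_\varepsilon(T_t)\|_{\ell^p_m\to\ell^p_m}^p\ge1+ct^9 .
\end{equation}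
On the other hand, Lemma~\ref{lem:upper} gives
\begin{equation}\label{eq:upper}
\|P_\varepsilon(\sigma)\otimes\mathrm{Id}_{S^p}\|^p\le\big(1+(2|w|nt/\alpha)^{10}\big)^p=1+O(t^{10}).
\end{equation}
For small $t$ the right-hand side of \eqref{eq:lower} exceeds that of \eqref{eq:upper}. By Lemma~\ref{lem:T}, $T=\widetilde T_t$ and $P=P_\varepsilon$ have all the required properties.
\end{proof}

\begin{remark}
(a) The choice $\varepsilon\alpha=nt$ is a convenience. For $\varepsilon\alpha=\lambda nt$ the inner bracket in \eqref{eq:three} is $t^4\big[\frac{n^2}\alpha\big(4\lambda^2(2-\alpha)-2\lambda(1+\lambda)(1-\alpha)\big)-\frac13n^4(1+\lambda)^4\big]$, which is positive for small $\alpha$ whenever $6\lambda^2-2\lambda>0$, that is, $\lambda>\frac13$.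

(b) The hypothesis $p\ne2$ enters through $k>0$. For $p=2$ we have $\rho=0$, so $\Delta(\beta_+,\beta_-)<0$ whenever $|\beta_\pm|<1$ and the test is void. As $p\to1$ or $p\to\infty$, $k\to\infty$ and the sector $k|b|\le a$ collapses to the positive half-line, which leaves no non-real direction $w$.
\end{remark}

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

(1) Let $T$ be the restriction of $T_t$ to the diagonal matrices, for small $t$, and $P=P_\varepsilon$. The space $\ell^p_{50}(S^p)$ is the subspace of block diagonal elements of $S^p(\mathbb C^{50}\otimes\ell^2)$. It is invariant under $T_t\otimes\mathrm{Id}_{S^p}$, which acts on it as $T\otimes\mathrm{Id}_{S^p}$; so $T$ is completely contractive by Lemma~\ref{lem:T}. The strict inequality follows from \eqref{eq:lower} and \eqref{eq:upper}, and the second inequality from \eqref{eq:chain}.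

(2) We diagonalize $\Pi$. Its eigenvalues are the $50$-th roots of unity, each simple, so there is a unitary $W$ with $W\Pi W^*=D=\operatorname{diag}(\omega^j)_{0\le j<50}$, $\omega=e^{2\pi i/50}$. Then $\operatorname{Ad}(W)\mathcal V\operatorname{Ad}(W)^{-1}=\operatorname{Ad}(D)$, and
\[
T_t':=\operatorname{Ad}(W)\,T_t\operatorname{Ad}(W)^{-1}=E_D+\zeta\operatorname{Ad}(D)(I-E_D),\qquad E_D=\frac1{50}\sum_{r=0}^{49}\operatorname{Ad}(D)^r .
\]
The map $\operatorname{Ad}(D)$ multiplies the $(j,l)$ entry by $\omega^{j-l}$, so $E_D$ multiplies it by $\frac1{50}\sum_r\omega^{r(j-l)}$, which is $1$ for $j=l$ and $0$ for $j\neq l$, $0\le j,l<50$. Thus $T_t'$ is the Schur multiplier on $S^p_{50}$ with symbol $1$ on the diagonal and $\zeta\omega^{j-l}$ off it. Since $\operatorname{Ad}(W)$ and $\operatorname{Ad}(W)\otimes\mathrm{Id}_{S^p}=\operatorname{Ad}(W\otimes1)$ are invertible isometries, $T_t'\otimes\mathrm{Id}_{S^p}$ is a contraction and $\|P(T_t')\|=\|P(T_t)\|_{S^p_{50}\to S^p_{50}}$ for every $P$. The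 extension $x\mapsto T_t'(qxq)$ is the Schur multiplier with the stated symbol. By the argument of Lemma~\ref{lem:T} it has finite rank, it is completely contractive, and the norm of $P_\varepsilon$ of it is at least $\|P_\varepsilon(T_t)\|_{\ell^p_{50}\to\ell^p_{50}}$. Conclude with \eqref{eq:lower} and \eqref{eq:upper}, which hold for all small $t$.

(3) The cases $p\in\{1,2,\infty\}$ were settled in Section~\ref{sec:positive}, and the failure for all other $p$ is Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}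
\bibitem{Arhancet} C\'edric Arhancet, \emph{On Matsaev's conjecture for contractions on noncommutative $L^p$-spaces}, arXiv:1009.1292 (2010).
\end{thebibliography}
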